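# Block subspaces that name their own past: mad families in $L(\mathbb R)$ after the Lévy collapse

## 1. Oscillation of a vector, and vectors that name a finite sequence

Let $\mathbb F$ be a countable field and $E$ a vector space over $\mathbb F$ with a fixed basis $(e_n)_{n<\omega}$. The support $\operatorname{supp}(v)$ of a nonzero $v=\sum a_ne_n$ is the finite set $\{n:a_n\ne0\}$. We write $\min v$ and $\max v$ for its minimum and maximum, $v_{<m},v_{\ge m},v_{[k,m)}$ for the restrictions of $v$ to the indicated coordinates, $E_{<m}=\langle e_i:i<m\rangle$ (so $E_{<0}=\{0\}$), and $v<w$ for $\max v<\min w$. A vector is normalized if its first nonzero coefficient is $1$. A block sequence is a finite or infinite sequence of nonzero vectors $x_0<x_1<\cdots$.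

**Definition 1 (oscillation).** For $v=\sum_{i=1}^k a_ie_{n_i}$ with $n_1<\dots<n_k$ and all $a_i\ne0$, let $\operatorname{osc}(v)=|\{i<k:a_i\ne a_{i+1}\}|$.

Over $\mathbb F_3$, for example, $\operatorname{osc}(e_0+e_1)=0$, $\operatorname{osc}(e_0+2e_1)=1$ and $\operatorname{osc}(e_0+2e_1+2e_4+e_7)=2$. Over $\mathbb F_2$ the oscillation is always $0$. Two rules are used constantly. First, $\operatorname{osc}(\lambda v)=\operatorname{osc}(v)$ for $\lambda\ne0$. Second, if $v<w$, then
$$\operatorname{osc}(v+w)=\operatorname{osc}(v)+\operatorname{osc}(w)+\varepsilon,$$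
where the junction $\varepsilon$ is $0$ if the last coefficient of $v$ equals the first coefficient of $w$, and $1$ otherwise. If $|\mathbb F|>2$, then by rescaling $w$ we can make the junction $0$ or $1$ at will: exactly one nonzero multiple of $w$ gives $0$, and there is at least one other nonzero scalar.

Now let oscillation carry information. Let $FB$ be the countable set of finite block sequences of normalized vectors, including $\emptyset$. Let $\max s$ be the max of the last entry of $s$, and $\max\emptyset=-1$. Fix an injection $\#:FB\to\{1,2,\dots\}$ with
$$\#s>\max s .$$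
For instance, if $(s_i)$ enumerates $FB$ without repetition, put $\#s_i=2^i3^{1+\max s_i}$; the exponent of $2$ recovers $i$, and $3^{1+\max s_i}>\max s_i$. For $k\ge1$ let $v_2(k)$ be the exponent of $2$ in $k$.

**Definition 2 (naming).** A vector $b\neq0$ names $s\in FB$ at $m\in\operatorname{supp}(b)$ if $\operatorname{osc}(b_{\ge m})\ge1$, $\max s<m$, and $v_2(\operatorname{osc}(b_{\ge m}))=\#s$.

At a given $m$ at most one $s$ is named, because $\#$ is injective. If $\emptyset$ is listed first in the enumeration above, then $\#\emptyset=2^0 3^0=1$, and over $\mathbb F_3$ the vector $e_0+2e_1+e_2$, of oscillation $2$, names $\emptyset$ at $0$. At $1$ and $2$ the tails have oscillation $1$ and $0$, so nothing is named there.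

Here is what this is for. We want a large family of infinite-dimensional subspaces, any two of which meet in finite dimension. Build the subspaces as spans of block sequences $(y_0,y_1,\dots)$ in which each $y_i$ names $(y_0,\dots,y_{i-1})$ at $\min y_i$. One hopes that every nonzero vector $v=u+\lambda y_i$ in the span, with $u\in\langle y_0,\dots,y_{i-1}\rangle$ and $\lambda\neq0$, then reveals the whole sequence up to $y_i$: its tail is $\lambda y_i$, and the oscillation of the tail names the rest. If so, two different sequences can share only the span of their common initial segment. And since oscillation can be adjusted inside any block subspace when $|\mathbb F|>2$, there should be enough such sequences for maximality. The hope is too optimistic as stated, and Sections 3–8 repair it. Over $\mathbb F_2$ the code carries no information, and Sections 9–12 show that nothing can replace it in the model considered next.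

## 2. Mad families of block subspaces and the model $L(\mathbb R)^{\mathbf V[G]}$

**Definition 3.** A block subspace is the span of an infinite block sequence, and $E^{[\infty]}$ is the set of infinite-dimensional block subspaces. Two infinite-dimensional subspaces are almost disjoint if their intersection is finite-dimensional. An infinite family $\mathcal A\subseteq E^{[\infty]}$ is a mad family of block subspaces if its members are pairwise almost disjoint and every $B\in E^{[\infty]}$ has infinite-dimensional intersection with some $A\in\mathcal A$.

The word "infinite" matters: $\{E\}$ satisfies the other two clauses. We shall often use two trivial facts. A subspace containing vectors with arbitrarily large $\min$ is infinite-dimensional, because vectors with distinct minima are linearly independent. Conversely, an infinite-dimensional subspace $V$ contains, for each $n$, a nonzero $v$ with $\min v\ge n$, because $\{v:v_{<n}=0\}$ has finite codimension. Choosing such vectors one after another, we see that $V$ contains an infinite-dimensional block subspace. So maximality among block subspaces is the same as maximality among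 all infinite-dimensional subspaces.

Try first the obvious examples. For $B\subseteq\omega$ infinite let $E_B=\langle e_n:n\in B\rangle$. Then $E_B\cap E_{B'}=E_{B\cap B'}$, so an almost disjoint family $\mathcal B$ of infinite subsets of $\omega$ gives an almost disjoint family of block subspaces. It is never maximal if $\mathcal B$ has two members $B_0\ne B_1$, whatever the field and however large $\mathcal B$ is. Choose $a_0<b_0<a_1<b_1<\cdots$ with $a_i\in B_0\setminus B_1$ and $b_i\in B_1\setminus B_0$, and let $X=\langle e_{a_i}+e_{b_i}:i<\omega\rangle$. The support of a nonzero vector of $X$ is a union of pairs $\{a_i,b_i\}$, so $X\cap E_B$ is spanned by those $e_{a_i}+e_{b_i}$ with $a_i,b_i\in B$. There are none for $B=B_0$ or $B=B_1$, and only finitely many for other $B\in\mathcal B$, because $B\cap B_0$ is finite. So $X$ is almost disjoint from every $E_B$.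

Recall the set-theoretic setting. A cardinal $\kappa$ is inaccessible if it is uncountable, regular and strong limit; it is Mahlo if moreover the regular cardinals below $\kappa$ form a stationary set. The Lévy collapse $\mathrm{Coll}(\omega,{<}\kappa)$ is the set of finite partial functions $f$ on $\kappa\times\omega$ with $f(\alpha,i)\in\alpha$, ordered by reverse inclusion; it makes every ordinal below $\kappa$ countable. $L(\mathbb R)$ is the smallest transitive model of ZF containing all ordinals and all reals.

The question, from Clement Yung, "Full mad families of vector spaces and two local Ramsey theories", arXiv:2503.24207 (2025), is this. Let $\kappa$ be inaccessible and $G$ be $\mathrm{Coll}(\omega,{<}\kappa)$-generic over $\mathbf V$. For which countable fields does $L(\mathbb R)^{\mathbf V[G]}$ contain a mad family of block subspaces? What if $\kappa$ is Mahlo? As background, for $\mathbb F=\mathbb F_2$ there are no analytic mad families of subspaces (Horowitz–Shelah). The answers are as follows.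

**Theorem A (ZF).** If $\mathbb F$ is a countable field with $|\mathbb F|>2$, there is an infinite mad family $\mathcal A$ of block subspaces. It is relatively closed in the set of infinite-dimensional subspaces of $E$ (topology from $2^E$); in particular it is Borel.

**Theorem B.** Let $\kappa$ be inaccessible, $G$ $\mathrm{Coll}(\omega,{<}\kappa)$-generic over $\mathbf V$, and $\mathbb F=\mathbb F_2$. In $\mathbf V[G]$ no mad family of block subspaces (nor of arbitrary infinite-dimensional subspaces) is definable from ordinals and an $\omega$-sequence of ordinals. In particular there is none in $L(\mathbb R)^{\mathbf V[G]}$.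

**Corollary.** For a countable field $\mathbb F$ and $\kappa$ inaccessible (or Mahlo), $L(\mathbb R)^{\mathbf V[G]}$ contains a mad family of block subspaces iff $|\mathbb F|>2$.

*Proof of the Corollary from the theorems.* A Mahlo cardinal is inaccessible, so the second case is contained in the first. For $\mathbb F_2$ use Theorem B. If $|\mathbb F|>2$, a copy of $\mathbb F$ on a subset of $\omega$ is coded by a real, so it and the corresponding $E$ lie in $L(\mathbb R)^{\mathbf V[G]}$. This is a model of ZF, so Theorem A holds inside it. $\square$

In Sections 3–8 we assume $|\mathbb F|>2$ and work in ZF. Fix an injection of $\mathbb F$ into $\omega$. Then $E$, $FB$ and all other countable sets below are explicitly enumerated, and "choose" always means "take the least".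

## 3. Naming alone: enough sequences, but they overlap

Call a sequence (finite or infinite) of normalized blocks *naive* if each entry $y_i$ names $(y_0,\dots,y_{i-1})$ at $\min y_i$. The first thing to try is the family of spans of infinite naive sequences. It is easy to see that there are enough of them.

**Observation.** Let $X=\langle x_i:i<\omega\rangle$ be any block subspace and $s$ a finite naive sequence. There is $y\in X$ such that $s^\frown y$ is naive; moreover $y$ can be taken not to be a multiple of any single $x_i$.

*Proof.* Let $\nu=\#s$, choose $a$ with $\min x_a>\max s$, and consider $y'=\sum_{j<2^{\nu+1}}c_jx_{a+j}$ with all $c_j\ne0$. There are $2^{\nu+1}-1$ junctions, each of which can be made $0$ or $1$ at will, since $|\mathbb F|>2$. So $\operatorname{osc}(y')=\sum_j\operatorname{osc}(x_{a+j})+h$ for any prescribed $0\le h<2^{\nu+1}$. Choose $h$ so that $\operatorname{osc}(y')\equiv2^\nu\pmod{2^{\nu+1}}$, and normalize. $\square$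

The observation proves maximality, and it also destroys almost disjointness. Let $Y'$ be an infinite naive sequence and apply the observation repeatedly to $X=\langle Y'\rangle$, starting from $\emptyset$. We get an infinite naive $Y$ with $\langle Y\rangle\subseteq\langle Y'\rangle$, whose first entry is not an entry of $Y'$. So $Y\ne Y'$, and the two spans meet in infinite dimension.

Where does the decoding of Section 1 fail? A vector can be read at more than one place. Over $\mathbb F_3$ with $\#\emptyset=1$, let
$$y'=e_0+2e_1+e_2,\qquad N=\#(y')>2,\qquad y''=e_3+2e_4+e_5+\cdots,$$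
where $y''$ has alternating coefficients $1,2$ on the $2^N+1$ positions $3,\dots,2^N+3$. So $\operatorname{osc}(y'')=2^N$, and $y''$ names $(y')$ at $3$; hence $(y',y'')$ is naive. Put $v=y'+y''$. The junction is $0$, so $\operatorname{osc}(v)=2+2^N$, whose $2$-exponent is $1=\#\emptyset$. Hence $(v)$ is naive too. The vector $v$ lies in the spans of $(v)$ and of $(y',y'')$, although these sequences have no common initial segment: read at $0$ it says "I am the first entry", read at $3$ it says "I come after $y'$, and indeed $y'$ is what precedes".

Two lessons follow. Some names must be disregarded, in such a way that at most one reading survives. And since this must break the observation for $X=\langle Y'\rangle$, the maximality argument will have to use that $X$ is almost disjoint from all members of the family.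

## 4. Honored claims and coherent sequences

We read a vector $b$ from the top down. At each $m\in\operatorname{supp}(b)$ where something relevant is named, we honor the claim only if it cannot clash with claims honored above $m$. To say what a clash is, note that a reading at $m'$ is *confirmed* for a vector with tail $b_{\ge k}$, $k\leq m'$, and initial part $l\in E_{<k}$ if $l+b_{[k,m')}$ lies in the span of the sequence named at $m'$. So we record the set of all initial parts that would confirm it.

If $\mathbb F$ is finite we also need a bound on how crowded these sets of initial parts are.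

**Definition 4 (weights).** Let $|\mathbb F|=q<\infty$, let $B$ be a nonempty affine subspace of some $E_{<m}$, and let $C$ be an affine subspace or $\emptyset$. Put $\mathrm{wt}(C,B)=q^{-\frac12\operatorname{codim}_B(C\cap B)}$ if $C\cap B\ne\emptyset$, and $0$ otherwise.

So $0\le\mathrm{wt}\le1$. If $C\cap B$ is a point and $\dim B=4$, for instance, then $\mathrm{wt}(C,B)=q^{-2}$. The weight is the square root of the proportion of $B$ that $C$ occupies; the square root will let us spend half of the smallness on each of two tasks in Section 7.

**Definition 5 (claims, $\mathrm{Hon}$, $\mathrm{Coh}$).** We define $\mathrm{Coh}\subseteq FB$ and $\mathrm{Hon}(b)\subseteq\operatorname{supp}(b)$ for $b\ne0$ by recursion on maxima of supports. Put $\emptyset\in\mathrm{Coh}$. Let $\max b=N$, and suppose that membership in $\mathrm{Coh}$ is known for sequences with max $<N$.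

For $m\in\operatorname{supp}(b)$, $b$ makes a claim at $m$ if it names some $s\in\mathrm{Coh}$ at $m$, that is, $\operatorname{osc}(b_{\ge m})\ge1$ and there is $s\in\mathrm{Coh}$ with $\max s<m$ and $\#s=v_2(\operatorname{osc}(b_{\ge m}))$. This $s$ is unique and is called $s_m(b)$; note $\langle s_m(b)\rangle\subseteq E_{<m}$. If $b$ makes a claim at $m'$ and $k\le m'$, let
$$C^k_{m'}(b)=\{l\in E_{<k}:\ l+b_{[k,m')}\in\langle s_{m'}(b)\rangle\},$$
which is empty or a coset of $\langle s_{m'}(b)\rangle\cap E_{<k}$. Going down through $\operatorname{supp}(b)$, put $m\in\mathrm{Hon}(b)$ iff $b$ makes a claim at $m$ and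

* (H1) $\langle s_m(b)\rangle\cap C^m_{m'}(b)=\emptyset$ for all $m'\in\mathrm{Hon}(b)$ with $m'>m$;
* (H2) (only if $\mathbb F$ is finite) for every nonempty affine $B\subseteq E_{<m}$,
$$\mathrm{wt}(\langle s_m(b)\rangle,B)+\sum_{m'\in\mathrm{Hon}(b),\,m'>m}\mathrm{wt}(C^m_{m'}(b),B)\le2 .$$

Finally, for $\max y=N$: $t^\frown y\in\mathrm{Coh}$ iff $t\in\mathrm{Coh}$, $\max t<\min y$, $y$ is normalized, $\operatorname{osc}(y)\ge1$, $v_2(\operatorname{osc}(y))=\#t$, and $\min y\in\mathrm{Hon}(y)$.

The recursion is legitimate. The claims of $b$ only mention $s\in\mathrm{Coh}$ with $\max s<m\le N$, and $t^\frown y\in\mathrm{Coh}$ only refers to $t$ with $\max t<N$ and to $\mathrm{Hon}(y)$. In the last clause $s_{\min y}(y)=t$. Initial segments of coherent sequences are coherent. An infinite sequence $Y$ is called coherent if all its finite initial segments are in $\mathrm{Coh}$, and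
$$\mathcal A=\{\langle Y\rangle:\ Y\text{ infinite coherent}\}.$$

Two properties follow by downward induction on $m$.

**Locality.** Whether $m\in\mathrm{Hon}(b)$, and the value $s_m(b)$, depend only on $b_{\ge m}$. So $\mathrm{Hon}(b)\cap[m,\infty)=\mathrm{Hon}(b_{\ge m})$ for $m\in\operatorname{supp}(b)$. Indeed, claims at $m'\ge m$ depend on $\operatorname{osc}(b_{\ge m'})$, and $C^m_{m'}(b)$ depends on $b_{[m,m')}$ and $s_{m'}(b)$.

**Scaling.** $\mathrm{Hon}(\lambda b)=\mathrm{Hon}(b)$ and $s_m(\lambda b)=s_m(b)$ for $\lambda\ne0$. Indeed oscillations do not change, and $C^k_{m'}(\lambda b)=\lambda C^k_{m'}(b)$. So (H1) is unchanged, since $\langle s_m(b)\rangle$ is a subspace, and (H2) for $\lambda b$ and $B$ is (H2) for $b$ and $\lambda^{-1}B$.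

Let us test this on Section 3. For $y'=e_0+2e_1+e_2$ the only claim is $\emptyset$ at $0$. There are no higher claims, so $0\in\mathrm{Hon}(y')$ (the sum in (H2) is one weight, at most $1$), and $(y')\in\mathrm{Coh}$. For $y''$, the position $3$ claims $(y')$; I say that $C^3_{m'}(y'')=\emptyset$ for every claim at $m'>3$. Suppose $l\in E_{<3}$ and $l+y''_{[3,m')}\in\langle s\rangle$ with $s=s_{m'}(y'')$. The vector $l+y''_{[3,m')}$ has max $m'-1$, so $\max s\ge m'-1$ and $\#s\ge m'$. Hence $2^{m'}$ divides $\operatorname{osc}(y''_{\ge m'})=2^N-(m'-3)$, which is positive because a claim is made. If $m'\le N$, then $2^{m'}$ divides $m'-3$, which is impossible as $0<m'-3<2^{m'}$. If $m'>N$, then $2^{m'}\le 2^N-(m'-3)<2^N$, again impossible. So (H1) and (H2) hold at $3$, and $(y',y'')\in\mathrm{Coh}$. Now take $v=y'+y''$. By locality $3\in\mathrm{Hon}(v)$, and $C^0_3(v)=\{0\}$, because $y'\in\langle (y')\rangle$. At $0$ the vector $v$ claims $\emptyset$, whose span is $\{0\}$. So (H1) fails at $0$, and $(v)\notin\mathrm{Coh}$: the reading at $3$ survives, and the one at $0$ is disregarded.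

## 5. Every vector of a coherent span decodes its branch

**Definition 6 (decoding).** For $v\ne0$ let $\mathrm{Ver}(v)=\{m\in\mathrm{Hon}(v):v_{<m}\in\langle s_m(v)\rangle\}$. If it is nonempty, let $m=\max\mathrm{Ver}(v)$ and let $c(v)=s_m(v)^\frown(\text{normalization of }v_{\ge m})$.

Then $c(v)\in\mathrm{Coh}$. Indeed, with $t=s_m(v)$ and $y$ the normalization of $v_{\ge m}$, we have $t\in\mathrm{Coh}$, $\max t<m=\min y$, $\operatorname{osc}(y)=\operatorname{osc}(v_{\ge m})\ge1$, $v_2(\operatorname{osc}(y))=\#t$, and $m\in\mathrm{Hon}(v_{\ge m})=\mathrm{Hon}(y)$ by locality and scaling. Also $v=v_{<m}+v_{\ge m}\in\langle c(v)\rangle$.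

An honored position need not be verified. Over $\mathbb F_3$ with $\#\emptyset=1$, let $v=e_0+e_3+2e_4+e_5$. The tail oscillations at $0,3,4,5$ are $2,2,1,0$, so $v$ claims $\emptyset$ at $0$ and at $3$ and makes no other claim. Position $3$ is honored. Since $e_0\notin\langle\emptyset\rangle=\{0\}$, the set $C^0_3(v)$ is empty, so $0$ is honored too, and $\mathrm{Hon}(v)=\{0,3\}$. But $v_{<3}=e_0$ is not in $\langle\emptyset\rangle$, so $\mathrm{Ver}(v)=\{0\}$ and $c(v)=(v)$.

**Lemma 1.** If $t=(y_0,\dots,y_k)\in\mathrm{Coh}$ and $v=u+\lambda y_i$ with $u\in\langle y_0,\dots,y_{i-1}\rangle$ and $\lambda\ne0$, then $c(v)=(y_0,\dots,y_i)$.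

*Proof.* Let $m=\min y_i$ and $t|i=(y_0,\dots,y_{i-1})$. As $v_{\ge m}=\lambda y_i$, locality and scaling give $m\in\mathrm{Hon}(v)$ and $s_m(v)=t|i$. Also $v_{<m}=u\in\langle t|i\rangle$, so $m\in\mathrm{Ver}(v)$.

Suppose that some $m'>m$ is in $\mathrm{Ver}(v)$. Then $m'\in\mathrm{Hon}(y_i)$ and $s_{m'}(v)=s_{m'}(y_i)$, again by locality and scaling, and $v_{<m'}=u+\lambda(y_i)_{[m,m')}\in\langle s_{m'}(y_i)\rangle$. Dividing by $\lambda$, we get $\lambda^{-1}u\in C^m_{m'}(y_i)$. But $\lambda^{-1}u\in\langle t|i\rangle=\langle s_m(y_i)\rangle$. This contradicts (H1) for $m\in\mathrm{Hon}(y_i)$. So $m=\max\mathrm{Ver}(v)$, and $c(v)=(t|i)^\frown y_i$. $\square$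

**Consequence.** For coherent (finite or infinite) $s,s'$ with longest common initial segment $s\wedge s'$,
$$\langle s\rangle\cap\langle s'\rangle=\langle s\wedge s'\rangle .\tag{1}$$
Indeed, if $v\ne0$ lies in both spans, then $c(v)$ is an initial segment of both by Lemma 1, and $v\in\langle c(v)\rangle$. The other inclusion is clear. In particular, distinct infinite coherent $Y,Y'$ have distinct, almost disjoint spans, so the members of $\mathcal A$ are pairwise almost disjoint.

Maximality remains. Call a block subspace $X$ *unmet* if $X\cap\langle Y\rangle$ is finite-dimensional for every infinite coherent $Y$. We shall extend any coherent $s$ by a vector of any unmet $X$. The vector must be built as in Section 3, but now $\min y$ must be honored: no honored claim of $y$ at a higher position may clash. Section 6 prepares the two bounds that make this possible.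

## 6. How much room the coherent spans leave

The first bound says that (H2), imposed at the lowest honored position of $w$, controls all initial parts placed below $w$.

**Lemma 2** ($\mathbb F$ finite). Let $w\ne0$, $M=\min w$, and let $B\subseteq E_{<M}$ be nonempty affine. Then
$$\sum_{m\in\mathrm{Hon}(w)}\mathrm{wt}(C^M_m(w),B)\le2 .$$

*Proof.* If $\mathrm{Hon}(w)=\emptyset$ this is trivial. Otherwise let $m_1=\min\mathrm{Hon}(w)$ and $B'=B+w_{[M,m_1)}\subseteq E_{<m_1}$, a nonempty affine subspace. For $l\in B$ and $m\in\mathrm{Hon}(w)$ we have $l+w_{[M,m)}=(l+w_{[M,m_1)})+w_{[m_1,m)}$. So $l\in C^M_m(w)$ iff $l+w_{[M,m_1)}\in C^{m_1}_m(w)$; that is, translation by $w_{[M,m_1)}$ maps $C^M_m(w)\cap B$ onto $C^{m_1}_m(w)\cap B'$. Hence $\mathrm{wt}(C^M_m(w),B)=\mathrm{wt}(C^{m_1}_m(w),B')$. Since $C^{m_1}_{m_1}(w)=\langle s_{m_1}(w)\rangle$, (H2) at $m_1$ for $B'$ is the required inequality. $\square$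

The second bound is where unmetness enters: a long enough stretch of an unmet $X$ is not nearly filled, even modulo $E_{<n}$, by any one coherent span.

**Lemma 3.** Let $X=\langle x_i:i<\omega\rangle$ be unmet, where $(x_i)$ is a block sequence, let $a,d\in\omega$, $n=\min x_a$, and $G_g=\langle x_a,\dots,x_{a+g-1}\rangle$. There is $g\ge1$ such that $\dim\big(G_g\cap(\langle s\rangle+E_{<n})\big)\le g-d$ for all $s\in\mathrm{Coh}$.

*Proof.* Suppose not. We combine the violations for all $g$ into one infinite coherent $Y$ that meets $X$.

**Large intersections.** For each $g\ge1$ pick $s^g\in\mathrm{Coh}$ violating the inequality, and let $W_g=\langle s^g\rangle\cap(E_{<n}+G_g)$. The sum $E_{<n}+G_g$ is direct, because nonzero vectors of $G_g$ have $\min\ge n$. The projection $E_{<n}\oplus G_g\to G_g$ maps $W_g$ onto $G_g\cap(\langle s^g\rangle+E_{<n})$: if $x\in G_g$ and $x=u+e$ with $u\in\langle s^g\rangle$, $e\in E_{<n}$, then $u=x-e\in W_g$ projects to $x$; and if $e+x\in W_g$, then clearly $x\in\langle s^g\rangle+E_{<n}$. So $\dim W_g\ge g-d+1$.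

**Pairs.** Let $g<g'$. As $E_{<n}+G_g$ has codimension $g'-g$ in $E_{<n}+G_{g'}$, we get $\dim(W_{g'}\cap(E_{<n}+G_g))\ge(g'-d+1)-(g'-g)=g-d+1$. This space and $W_g$ both lie in $E_{<n}+G_g$, of dimension $n+g$, so
$$\dim(W_g\cap W_{g'})\ge2(g-d+1)-(n+g)=g-2d-n+2 .$$
By (1), $W_g\cap W_{g'}\subseteq\langle s^g\wedge s^{g'}\rangle$.

**Thinning out.** Each $s^g$ has only finitely many initial segments. Choose $g_1$, then thin the remaining infinite set of indices $g>g_1$ so that $s^{g_1}\wedge s^g$ is constant, equal to $\rho_1$ say; choose $g_2$ in the thinned set, thin again, and so on. We get $g_1<g_2<\cdots$ and $\rho_i$ with $s^{g_i}\wedge s^{g_j}=\rho_i$ for all $j>i$. Any two $\rho_i,\rho_{i'}$ are initial segments of a common $s^{g_j}$ (take $j>i,i'$), hence comparable. Moreover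
$$\dim\big(\langle\rho_i\rangle\cap(E_{<n}+G_{g_i})\big)\ge g_i-2d-n+2\to\infty .$$
So the lengths of the $\rho_i$ are unbounded, $Y=\bigcup\rho_i$ is infinite and coherent, and $\langle Y\rangle\cap(E_{<n}+X)$ is infinite-dimensional. Since $X$ has finite codimension in $E_{<n}+X$, $\langle Y\rangle\cap X$ is infinite-dimensional too. This contradicts that $X$ is unmet. $\square$

For infinite $\mathbb F$ we shall also need that an affine space of finite dimension over an infinite field is not a finite union of proper affine subspaces. Suppose it is $H_1\cup\dots\cup H_k$ with $k$ minimal. By minimality there is $x\in H_1$ outside $H_2,\dots,H_k$, and there is $y\notin H_1$. The line through $x$ and $y$ meets $H_1$ only in $x$, and meets each other $H_i$ in at most one point, since $x\notin H_i$. So the line has at most $k$ points, although the field is infinite, a contradiction.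

## 7. Extending a coherent sequence inside an unmet subspace

**Proposition 4.** If $X$ is unmet and $s\in\mathrm{Coh}$, there is $y\in X$ with $s^\frown y\in\mathrm{Coh}$.

The vector will be the normalization of $\ell+w$ with $\ell<w$. The part $\ell$ is chosen from a finite-dimensional affine space $D'$ to dodge clashes. The part $w$ sits above it and has a prescribed oscillation modulo a power of $2$. There is a circularity to avoid: the claims of $w$ are known only after $w$ is chosen, and $w$ must be adapted to the oscillation of $\ell$. So we first fix one residue $\rho$ that suits many $\ell$, then choose $w$ with $\operatorname{osc}(w)\equiv\rho$, and only then choose $\ell$ among the many. When $\mathbb F$ is finite this is where (H2) is needed. Each honored claim of $w$ forbids at most $q^{g-d}$ of the $q^{g-1}$ candidates, but (H1) by itself supplies no bound on the number of honored claims of $w$ in terms of $d$, and $d$ is fixed before $w$. Lemma 2 bounds their total effect instead.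

*Proof.* **Parameters.** This step fixes the space of candidates for $\ell$. Let $\nu=\#s$. Choose $a$ with $n:=\min x_a\ge\nu+3$; then $n>\max s$. If $\mathbb F$ is infinite let $d=2$. If $|\mathbb F|=q$, choose $d\ge2$ with
$$2q^{1+(n-d)/2}<2^{-\nu-2}.\tag{2}$$
Take $g$ from Lemma 3. Since dimensions are nonnegative, the inequality of Lemma 3 for any one element of $\mathrm{Coh}$ shows $g\ge d\ge2$. Let
$$D=G_g,\qquad D'=x_a+\langle x_{a+1},\dots,x_{a+g-1}\rangle,\qquad K=1+\max x_{a+g-1}.$$
So $K>n\ge\nu+3$, and every $\ell\in D'$ has $\min\ell=n$ and $\max\ell<K$.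

**Step 1: a residue that is good for many $\ell$.** The aim is to decide $\operatorname{osc}(w)$ modulo $2^K$ so that $\ell+w$ names $s$ at $n$ and does not clash with itself inside $\ell$. For $\ell\in D'$ and $m\in\operatorname{supp}(\ell)$ let $\kappa_m(\ell)=\operatorname{osc}(\ell_{\ge m})+\varepsilon(\ell)$, where $\varepsilon(\ell)=0$ if the last coefficient of $\ell$ is $1$, and $1$ otherwise. If $w>x_{a+g-1}$ has first coefficient $1$, then $\varepsilon(\ell)$ is the junction of $\ell_{\ge m}$ and $w$, so
$$\operatorname{osc}((\ell+w)_{\ge m})=\kappa_m(\ell)+\operatorname{osc}(w).\tag{3}$$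
For $\rho\in\mathbb Z/2^K$ call $(\ell,\rho)$ *good* if

* (i) $\kappa_n(\ell)+\rho\equiv2^\nu\pmod{2^{\nu+1}}$, and
* (ii) for each $m\in\operatorname{supp}(\ell)$ with $m>n$, with predecessor $p$ in $\operatorname{supp}(\ell)$, $\kappa_m(\ell)+\rho\not\equiv0\pmod{2^{p+1}}$.

These congruences make sense modulo $2^K$, because $\nu+1<K$ and $p+1\le m<K$. For fixed $\ell$, (i) holds for exactly $2^{K-\nu-1}$ residues $\rho$. Each $m$ in (ii) excludes $2^{K-p-1}$ residues; the predecessors $p$ are distinct and $\ge n$, so (ii) excludes in all at most $\sum_{p\ge n}2^{K-p-1}=2^{K-n}\le2^{K-\nu-3}$. So each $\ell$ has at least $2^{K-\nu-1}-2^{K-\nu-3}\ge2^{K-\nu-2}$ good residues.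

If $\mathbb F$ is finite, there are at least $2^{K-\nu-2}|D'|$ good pairs and $2^K$ residues. Hence we can fix $\rho$ such that $(\ell,\rho)$ is good for at least $2^{-\nu-2}|D'|$ of the $\ell\in D'$.

If $\mathbb F$ is infinite, let $D''$ be the set of $\ell=x_a+\sum_{1\le i<g}\lambda_ix_{a+i}$ with all $\lambda_i\ne0$, all junctions between consecutive terms equal to $1$, and last coefficient $\ne1$. Write $\operatorname{first}(x)$ and $\operatorname{last}(x)$ for the first and last nonzero coefficients of $x$, and $\lambda_0=1$. The complement of $D''$ in $D'$ is the union of the affine subspaces given by one of the equations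
$$\lambda_i=0\ (1\le i<g),\qquad \lambda_i\operatorname{last}(x_{a+i})=\lambda_{i+1}\operatorname{first}(x_{a+i+1})\ (0\le i<g-1),\qquad\lambda_{g-1}\operatorname{last}(x_{a+g-1})=1 .$$
Each is a nontrivial equation in the free parameters $\lambda_1,\dots,\lambda_{g-1}$ (here $g\ge2$ is used for the last one), so these are finitely many proper affine subspaces of $D'$, and $D''\ne\emptyset$. For $\ell\in D''$ the support is the union of the supports of $x_a,\dots,x_{a+g-1}$. Each $\operatorname{osc}(\ell_{\ge m})$ is a sum of oscillations of (tails of) the $x_{a+i}$, which ignore scalars, and of junctions, which are all $1$; and $\varepsilon(\ell)=1$. So the support and all $\kappa_m(\ell)$ are the same for all $\ell\in D''$. Fix $\rho$ good for one, hence for all, $\ell\in D''$.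

**Step 2: choice of $w$.** We realize the residue $\rho$, as in Section 3. Let $w=\sum_{j<2^K}c_jx_{a+g+j}$ with all $c_j\ne0$ and first coefficient $1$. Since $|\mathbb F|>2$, each successive $c_{j+1}\ne0$ can be chosen to make the junction $0$ or $1$ at will. There are $2^K-1$ junctions, so we can realize $\operatorname{osc}(w)=\sum_j\operatorname{osc}(x_{a+g+j})+h$ for any $0\le h\le2^K-1$. Choose $h$ with $\operatorname{osc}(w)\equiv\rho\pmod{2^K}$. Let $M=\min w$.

**Step 3: avoiding the honored claims of $w$.** We choose $\ell$ so that no initial part below $n$, followed by $\ell$, confirms an honored claim of $w$. Let $B=E_{<n}\oplus D\subseteq E_{<M}$, with projection $\pi:B\to D$. For $m\in\mathrm{Hon}(w)$ let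
$$N_m=\{\ell\in D:(\ell+E_{<n})\cap C^M_m(w)\ne\emptyset\}=\pi(C^M_m(w)\cap B).$$
If $C^M_m(w)\cap B$ is nonempty, it is a coset of $\langle s_m(w)\rangle\cap B$. So $N_m$ is empty or an affine subspace with direction $\pi(\langle s_m(w)\rangle\cap B)=D\cap(\langle s_m(w)\rangle+E_{<n})$, where the last equality is as in the proof of Lemma 3. By the choice of $g$, $\dim N_m\le g-d$ when $N_m\ne\emptyset$. I claim that there is $\ell\in D'$ with $(\ell,\rho)$ good and $\ell\notin\bigcup_{m\in\mathrm{Hon}(w)}N_m$.

If $\mathbb F$ is infinite: $\dim N_m\le g-2<g-1=\dim D'$. So $(D'\setminus D'')\cup\bigcup_m(N_m\cap D')$ is contained in a finite union of proper affine subspaces of $D'$, and some $\ell\in D'$ lies outside all of them. This $\ell$ is in $D''$, so $(\ell,\rho)$ is good.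

If $|\mathbb F|=q$: let $\delta_m=g-\dim N_m\ge d$ when $N_m\ne\emptyset$. Since $\dim B=n+g$ and $\dim(C^M_m(w)\cap B)\ge\dim N_m$, the codimension of $C^M_m(w)\cap B$ in $B$ is at most $n+\delta_m$, so $\mathrm{wt}(C^M_m(w),B)\ge q^{-(n+\delta_m)/2}$. By Lemma 2, $\sum_mq^{-(n+\delta_m)/2}\le2$, where the sum is over $m$ with $N_m\ne\emptyset$. Now split $q^{-\delta_m}=q^{-\delta_m/2}q^{-\delta_m/2}$: one factor is at most $q^{-d/2}$, and the other is controlled by Lemma 2. We get
$$\sum_m|N_m|=\sum_mq^{g-\delta_m}\le q^g\,q^{-d/2}\,q^{n/2}\sum_mq^{-(n+\delta_m)/2}\le2q^{g+(n-d)/2}=2q^{1+(n-d)/2}|D'|<2^{-\nu-2}|D'|,$$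
since $|D'|=q^{g-1}$, and by (2). At least $2^{-\nu-2}|D'|$ of the $\ell\in D'$ are good with $\rho$, so one of them lies outside all $N_m$.

**Step 4: verification.** We check that $\ell+w$ does the job. Let $y'=\ell+w\in X$ and let $y$ be its normalization. Then $\min y=n>\max s$. By (3) and (i), $\operatorname{osc}(y)=\operatorname{osc}(y')\equiv2^\nu\pmod{2^{\nu+1}}$. So $\operatorname{osc}(y)\ge1$, $v_2(\operatorname{osc}(y))=\nu=\#s$, and $s_n(y)=s_n(y')=s$. It remains to show $n\in\mathrm{Hon}(y')$, since $\mathrm{Hon}(y)=\mathrm{Hon}(y')$ by scaling. Let $m'\in\mathrm{Hon}(y')$, $m'>n$. I show $C^n_{m'}(y')=\emptyset$.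

*Case $m'\in\operatorname{supp}(\ell)$.* Let $p\ge n$ be the predecessor of $m'$ in $\operatorname{supp}(\ell)$. If $l\in C^n_{m'}(y')$, then $l+\ell_{[n,m')}\in\langle s_{m'}(y')\rangle$, and this vector has maximum $p$. So $\max s_{m'}(y')\ge p$, hence $v_2(\operatorname{osc}(y'_{\ge m'}))=\#s_{m'}(y')\ge p+1$. By (3), and since $\operatorname{osc}(w)\equiv\rho\pmod{2^K}$ with $p+1<K$ or $p+1=m'<K$, we get $\kappa_{m'}(\ell)+\rho\equiv0\pmod{2^{p+1}}$. This contradicts (ii).

*Case $m'\in\operatorname{supp}(w)$.* By locality $m'\in\mathrm{Hon}(y')\cap[M,\infty)=\mathrm{Hon}(w)$ and $s_{m'}(y')=s_{m'}(w)$. If $l\in C^n_{m'}(y')$, then $l\in E_{<n}$ and $l+\ell+w_{[M,m')}\in\langle s_{m'}(w)\rangle$, so $l+\ell\in C^M_{m'}(w)$. Hence $\ell\in N_{m'}$, a contradiction.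

So (H1) holds at $n$, and for each $B$ the sum in (H2) at $n$ is just $\mathrm{wt}(\langle s\rangle,B)\le1$. Thus $n\in\mathrm{Hon}(y)$ and $s^\frown y\in\mathrm{Coh}$. $\square$

## 8. The family of coherent spans is mad and relatively closed

*Proof of Theorem A.* **Almost disjointness** was shown in Section 5, from (1).

**Maximality.** Suppose that some $X\in E^{[\infty]}$ has finite-dimensional intersection with every member of $\mathcal A$, i.e. is unmet. Iterating Proposition 4 from $s=\emptyset$, taking each time the least $y$ in an enumeration of $E$, we get an infinite coherent $Y$ with $\langle Y\rangle\subseteq X$. Then $X\cap\langle Y\rangle=\langle Y\rangle$ is infinite-dimensional, a contradiction.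

**The family is infinite.** We show that finitely many coherent spans always miss some coordinate subspace. Suppose $\mathcal A=\{\langle Y_1\rangle,\dots,\langle Y_k\rangle\}$. Entries $y$ of coherent sequences have $\operatorname{osc}(y)\ge1$, so $|\operatorname{supp}(y)|\ge2$. Choose $n_0<n_1<\cdots$ with $n_{j+1}>\max y$ for each of the finitely many entries $y$ of the $Y_i$ with $\min y\le n_j$. Then each $\operatorname{supp}(y)$ contains at most one $n_j$: if $n_j\in\operatorname{supp}(y)$, then $\min y\le n_j$, so $\max y<n_{j+1}$. Every nonzero vector of $\langle Y_i\rangle$ has support including some whole $\operatorname{supp}(y)$, which is not contained in $\{n_j:j<\omega\}$. So $\langle e_{n_j}:j<\omega\rangle\cap\langle Y_i\rangle=0$ for all $i$. This contradicts maximality.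

**Relative closedness.** We describe $\mathcal A$ by conditions on finitely many vectors at a time. I claim that an infinite-dimensional subspace $A$ is in $\mathcal A$ iff

* (a) for all $0\ne v\in A$, $c(v)$ is defined and has all its entries in $A$, and
* (b) for all $0\ne v,v'\in A$, $c(v)$ and $c(v')$ are comparable (one is an initial segment of the other).

If $A=\langle Y\rangle$ with $Y$ coherent, then by Lemma 1 every $c(v)$ with $0\neq v\in A$ is an initial segment of $Y$, so (a) and (b) hold. Conversely, assume (a) and (b), and let $Y=\bigcup_{0\ne v\in A}c(v)$. By (b) this is a sequence whose finite initial segments are initial segments of some $c(v)$, hence coherent. Its entries are in $A$ by (a), and $v\in\langle c(v)\rangle\subseteq\langle Y\rangle$ for each nonzero $v\in A$. So $A=\langle Y\rangle$, and $Y$ is infinite because $A$ is infinite-dimensional.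

For fixed $v,v'$, each of the conditions "if $v\in A$, then $c(v)$ is defined and has all entries in $A$" and "if $v,v'\in A$, then $c(v),c(v')$ are defined and comparable" depends on finitely many coordinates of $A\in2^E$, so it is clopen. Hence $\mathcal A$ is the intersection of a closed set with the set of infinite-dimensional subspaces. The latter is Borel: being a subspace is a closed condition, and, by the two facts in Section 2, infinite-dimensionality says that for every $n$ there is $0\ne v\in A$ with $\min v\ge n$. So $\mathcal A$ is Borel. $\square$

## 9. Over $\mathbb F_2$: membership in a definable family, seen from small models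

From now on $\mathbb F=\mathbb F_2$. Where $|\mathbb F|>2$ gave every block subspace vectors of freely prescribed oscillation, $\mathbb F_2$ has a compensating feature: the nonzero vectors of $\langle x_0,\dots,x_k\rangle$ are exactly the nonempty sums of distinct $x_i$. The tool built on this feature is an idempotent ultrafilter. We use the following standard facts.

* (F) (Solovay's factor lemma; Kanamori, The Higher Infinite, §10; Jech, Set Theory, Ch. 26.) If $x\in\mathbf V[G]$ is an $\omega$-sequence of ordinals, then $\kappa$ is inaccessible in $\mathbf V[x]$, and $\mathbf V[G]=\mathbf V[x][H]$ for some $H$ that is $\mathrm{Coll}(\omega,{<}\kappa)$-generic over $\mathbf V[x]$.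
* $\mathrm{Coll}(\omega,{<}\kappa)$ is weakly homogeneous, so the trivial condition decides every sentence whose parameters are in the ground model; and, for $\kappa$ inaccessible, it is $\kappa$-c.c.
* (Ellis–Numakura) A nonempty compact Hausdorff semigroup in which all maps $p\mapsto p\oplus q$ are continuous has an idempotent.
* Every set in $L(\mathbb R)^{\mathbf V[G]}$ is definable in $\mathbf V[G]$ from ordinals and a real.

Suppose toward a contradiction that $\mathcal A=\{A:\mathbf V[G]\models\varphi(A,r,\vec\alpha)\}$ is mad in $\mathbf V[G]$ (for block subspaces, or for arbitrary infinite-dimensional subspaces), where $r$ is an $\omega$-sequence of ordinals and $\vec\alpha$ are ordinals. This covers $L(\mathbb R)^{\mathbf V[G]}$: a mad family in that model is of this form by the last fact, and it is mad in $\mathbf V[G]$ because $L(\mathbb R)^{\mathbf V[G]}$ contains all subspaces of $E$ lying in $\mathbf V[G]$.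

Let $M=\mathbf V[r]$, and write $\mathbf V[G]=M[H]$ as in (F); $\kappa$ is inaccessible in $M$. Let $x\in\mathbf V[G]$ be an $\omega$-sequence of ordinals and $A\in M[x]$. Apply (F) to a sequence coding $(r,x)$: $\mathbf V[G]$ is a $\mathrm{Coll}(\omega,{<}\kappa)$-generic extension of $M[x]$. By homogeneity,
$$A\in\mathcal A\iff M[x]\models\varphi^*(A),\qquad\varphi^*(A):\equiv\ \Vdash_{\mathrm{Coll}(\omega,<\kappa)}\varphi(\check A,\check r,\check{\vec\alpha}).\tag{4}$$
In particular $\mathcal A_0:=\mathcal A\cap M\in M$. Also, no $A\in\mathcal A$ has finite codimension in $E$, since otherwise every other member of the infinite family $\mathcal A$ would meet it in infinite dimension.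

The plan is this. Find in $\mathbf V[G]$ a block sequence $X$ whose span is almost disjoint from all members of $\mathcal A_0$. Some $A\in\mathcal A$ meets $\langle X\rangle$ in infinite dimension, and $A$ has a name over $M$. Interpret the name by two mutually generic filters. By (4) both interpretations are in $\mathcal A$. If we can show that they have infinite-dimensional intersection, they are equal, so they lie in $M$, hence in $\mathcal A_0$, and this is absurd. The difficulty is to force the two interpretations to meet. For this, all possible interpretations of $A$ should be large in the sense of one ultrafilter $p\in M$. We get this if $\langle X\rangle$ is, up to finite-dimensional pieces, inside every set in $p$.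

## 10. An ideal from $\mathcal A_0$ and an idempotent ultrafilter outside it

Work in $M$. Let $T_n=\{v\ne0:\min v\ge n\}$ and $E_{\ge n}=T_n\cup\{0\}$. Let $\mathcal I$ be the ideal on $E$ generated by the sets $E\setminus T_n$ $(n<\omega)$ and $A+U$, for $A\in\mathcal A_0$ and $U\subseteq E$ a finite-dimensional subspace.

**Step 1: $\mathcal I$ is proper.** This is needed for ultrafilters disjoint from $\mathcal I$ to exist. If $\mathcal I$ is not proper, then, as the sets $E\setminus T_n$ increase with $n$, for some $n$ the set $T_n$ is covered by finitely many subspaces $V_i=A_i+U_i$, $i<k$. Here $k\ge1$ since $T_n\ne\emptyset$, so the $V_i$ cover the subspace $E_{\ge n}$. Each $V_i$ has infinite codimension in $E$, and $E_{\ge n}$ has finite codimension in $E$, so $V_i\cap E_{\ge n}$ has infinite codimension in $E_{\ge n}$. Choose $c$ with $k2^{-c}<1$ and finite-dimensional $W_i\subseteq E_{\ge n}$ with $\operatorname{codim}_{W_i}(W_i\cap V_i)\ge c$. Let $W=\sum_iW_i$. Since $W_i/(W_i\cap V_i)$ embeds in $W/(W\cap V_i)$, each $V_i\cap W$ has codimension at least $c$ in $W$, so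
$$\Big|\bigcup_i(V_i\cap W)\Big|\le k2^{-c}|W|<|W|,$$
which contradicts $W\subseteq E_{\ge n}\subseteq\bigcup_iV_i$.

**Why an arbitrary ultrafilter is not enough.** One would first take any ultrafilter $p$ disjoint from $\mathcal I$ and ask for a block sequence $X\in\mathbf V[G]$ such that every $C\in p$ contains $\langle X/n\rangle\setminus\{0\}$ for some $n$, where $X/n=(x_i)_{i\ge n}$. Choosing $x_i$ one after another in smaller and smaller sets of $p$ puts the $x_i$ themselves into $C$, but not their sums. This can be impossible. Let $C=\{v:|\operatorname{supp}(v)|\text{ is odd}\}$, the complement of a hyperplane. Then $C\notin\mathcal I$. Indeed, if $C\subseteq(E\setminus T_n)\cup\bigcup_{i<k}V_i$, choose $c$ with $k2^{-c}<\frac12$, choose $W_i$ as in Step 1, and let $W=\langle e_n\rangle+\sum_iW_i$. Exactly half of the vectors of $W$ are in $C$, all of these are in $T_n$, and the $V_i$ cover fewer than $|W|/2$ vectors of $W$, a contradiction. So some ultrafilter $p$ disjoint from $\mathcal I$ contains $C$. But no block sequence satisfies $\langle X/n\rangle\setminus\{0\}\subseteq C$, since $x_n,x_{n+1}\in C$ implies $x_n+x_{n+1}\notin C$.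 What is missing is a compatibility of $p$ with addition.

**Step 2: the semigroup.** We set up the addition of ultrafilters. For $C\subseteq E$ and $v\in E$ write $C-v=\{w:v+w\in C\}$. Let $\gamma$ be the set of ultrafilters on $E$ disjoint from $\mathcal I$, a closed subset of the compact Hausdorff space of all ultrafilters on $E$, nonempty by Step 1. For $p,q\in\gamma$ put
$$C\in p\oplus q\iff\{v:C-v\in q\}\in p .$$
The map $C\mapsto C-v$ commutes with intersections and complements, so $p\oplus q$ is an ultrafilter. The operation is associative: since $(C-v)-w=C-(v+w)$, both $C\in(p\oplus q)\oplus r$ and $C\in p\oplus(q\oplus r)$ say that $\{v:\{w:C-(v+w)\in r\}\in q\}\in p$. The map $p\mapsto p\oplus q$ is continuous, since the preimage of $\{p':C\in p'\}$ is $\{p:\{v:C-v\in q\}\in p\}$.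

**Step 3: $\gamma$ is closed under $\oplus$.** An ultrafilter containing a member of $\mathcal I$ contains one of the generators, so it suffices to exclude these from $p\oplus q$. Let $v\in T_n$ and $k>\max v$. For $w\in T_k$ we have $\min(v+w)=\min v\ge n$, so $T_n-v\supseteq T_k\in q$. Since $T_n\in p$, this gives $T_n\in p\oplus q$, so $E\setminus T_n\notin p\oplus q$. If $A+U\in p\oplus q$, then for some $v$ the set $\{w:v+w\in A+U\}$ is in $q$. This set is contained in $A+(U+\langle v\rangle)\in\mathcal I$, a contradiction.

By Ellis–Numakura we fix an idempotent $p=p\oplus p$ in $\gamma$. The parity set above is not in $p$: for $v\in C$ the set $C-v$ is $E\setminus C$, and for $v\notin C$ it is $C$; so $C\in p$ would give $\{v:C-v\in p\}=E\setminus C\notin p$, i.e. $C\notin p\oplus p$.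

## 11. A block sequence that is eventually inside every set of $p$

For a block sequence $X=(x_i)$ write $\langle X\rangle=\langle x_i:i<\omega\rangle$. Say that $\Pi(X)$ holds if for every $C\in p$ (so $C\in M$) there is $n$ with $\langle X/n\rangle\setminus\{0\}\subseteq C$.

**Lemma 5.** There is $X\in\mathbf V[G]$ with $\Pi(X)$.

*Proof.* **Step 1: shrinking sets of $p$.** This step makes membership stable under adding further vectors. For $C\in p$ let $C^*=\{v\in C:C-v\in p\}$. Since $C\in p=p\oplus p$, the set $\{v:C-v\in p\}$ is in $p$, so $C^*\in p$. Moreover, for $v\in C^*$ also $C^*-v\in p$. Indeed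
$$C^*-v=(C-v)\cap\{w:(C-v)-w\in p\}.$$
Here $C-v\in p$ because $v\in C^*$, and the second set is in $p$ because $C-v\in p=p\oplus p$.

**Step 2: the construction.** We diagonalize against all of $p$ at once. Since $\kappa$ is inaccessible in $M$, $p$ is countable in $\mathbf V[G]$. Enumerate $p=\{C_j:j<\omega\}$ there, and let $D_m=\bigcap_{j\le m}C_j\in p$. Choose inductively $x_n$ in the intersection of

* $T_k$ with $k=1+\max x_{n-1}$ ($k=0$ if $n=0$),
* the sets $D_m^*$ for $m\le n$, and
* the sets $D_m^*-v$ for $m<n$ and $v$ a nonempty sum of distinct elements of $\{x_m,\dots,x_{n-1}\}$.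

The induction hypothesis is that all nonempty sums of distinct elements of $\{x_m,\dots,x_{n-1}\}$ lie in $D_m^*$, for $m<n$. So by Step 1 this is a finite intersection of members of $p$, hence nonempty. The hypothesis passes to $\{x_m,\dots,x_n\}$, $m\le n$: a sum without $x_n$ is covered by the hypothesis, $x_n\in D_m^*$, and a sum $v+x_n$ is in $D_m^*$ because $x_n\in D_m^*-v$.

Over $\mathbb F_2$ these sums are exactly the nonzero vectors of $\langle x_m,\dots,x_n\rangle$. Hence $(x_n)$ is a block sequence with $\langle X/m\rangle\setminus\{0\}\subseteq D_m\subseteq C_m$ for all $m$, so $\Pi(X)$ holds. $\square$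

## 12. Two mutually generic copies of one member

*Proof of Theorem B, concluded.* **Step 1: names.** We catch a member of $\mathcal A$ on $X$ and bring it into a small extension of $M$. Fix $X$ with $\Pi(X)$. By maximality there is $A\in\mathcal A$ with $A\cap\langle X\rangle$ infinite-dimensional. Both $X$ and $A$ are coded by subsets of $\omega$. By the $\kappa$-c.c. and the regularity of $\kappa$, such sets have names involving fewer than $\kappa$ conditions, so $X,A\in M[H{\restriction}\lambda]$ for some $\lambda=\mu+1<\kappa$ with $\mu$ infinite. Let $Q=\mathrm{Coll}(\omega,{<}\lambda)$; then $|Q|=|\mu|$ in $M$.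

If $K$ is $Q$-generic over $M$, then $\mu$, hence $Q$, is countable in $M[K]$. Hence $M[K]=M[x]$ for some $\omega$-sequence of ordinals $x$: fix in $M$ a bijection of $Q$ with an ordinal, take in $M[K]$ an enumeration of $Q$ in type $\omega$, and let $x$ code (the ordinals of) this enumeration and membership in $K$ along it. From $x$ and the bijection we recover $K$.

By (4) for $K=H{\restriction}\lambda$, $M[H{\restriction}\lambda]\models\varphi^*(A)$. So there are $Q$-names $\dot X,\dot A\in M$ and $q_0\in Q$ forcing: "$\dot X$ is a block sequence with $\Pi(\dot X)$, $\dot A$ is a subspace of $E$, $\dot A\cap\langle\dot X\rangle$ is infinite-dimensional, and $\varphi^*(\dot A)$". For $q\le q_0$ let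
$$S(q)=\{v\ne0:\exists q'\le q\ \ q'\Vdash v\in\dot A\}\in M .$$

**Step 2: the Claim.** *$S(q)\in p$ for every $q\le q_0$.* This says that all possible versions of $A$ are large for the same ultrafilter. Suppose not; then $C=E\setminus S(q)\in p$. Let $K\ni q$ be $Q$-generic over $M$, $X'=\dot X^K$, $A'=\dot A^K$. By $\Pi(X')$, $\langle X'/n\rangle\setminus\{0\}\subseteq C$ for some $n$. Since $A'\cap\langle X'\rangle$ is infinite-dimensional and $\langle X'/n\rangle$ has finite codimension in $\langle X'\rangle$, there is $0\ne v\in A'\cap\langle X'/n\rangle$. As $v\in A'$, some $q'\le q$ in $K$ forces $v\in\dot A$, so $v\in S(q)\cap C=\emptyset$, a contradiction.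

**Step 3: two interpretations, both in $\mathcal A$.** Since $\mathcal P(Q\times Q)^M$ is countable in $\mathbf V[G]$ ($\kappa$ being inaccessible in $M$), there is $K_0\times K_1\in\mathbf V[G]$ that is $Q\times Q$-generic over $M$ with $(q_0,q_0)\in K_0\times K_1$. Let $A_i=\dot A^{K_i}$. Each $M[K_i]$ is $M[x_i]$ for an $\omega$-sequence of ordinals $x_i\in\mathbf V[G]$ by Step 1, and $M[K_i]\models\varphi^*(A_i)$, so $A_0,A_1\in\mathcal A$ by (4).

**Step 4: they are equal.** We show that they meet in infinite dimension. For $(q,q')\le(q_0,q_0)$ and $n\in\omega$, the Claim gives $S(q)\cap S(q')\cap T_n\in p$, so this set is nonempty. Take $v$ in it; then some $(r_0,r_1)\le(q,q')$ satisfies $r_0\Vdash v\in\dot A$ and $r_1\Vdash v\in\dot A$. So the set of pairs $(r_0,r_1)$ for which there is such a $v\in T_n$ is in $M$ and dense below $(q_0,q_0)$. By genericity $A_0\cap A_1\cap T_n\ne\emptyset$ for all $n$. So $A_0\cap A_1$ contains vectors with arbitrarily large minimum and is infinite-dimensional. As members of $\mathcal A$ are pairwise almost disjoint, $A_0=A_1$.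

**Step 5: the common value lies in $M$.** Mutual genericity makes a common value computable from one condition. Some $(q,q')\in K_0\times K_1$ forces that the left and right evaluations of $\dot A$ are equal. Then $q$ decides "$v\in\dot A$" for every $v\in E$. Otherwise $q_1,q_2\le q$ decide it differently; take $q''\le q'$ deciding it. One of $(q_1,q''),(q_2,q'')$ forces that exactly one of the two evaluations contains $v$, which contradicts the forced equality. So $A_0=\{v:q\Vdash v\in\dot A\}\in M$.

**Step 6: contradiction.** By Step 5, $A_0\in\mathcal A\cap M=\mathcal A_0\subseteq\mathcal I$, whence $E\setminus A_0\in p$. Since $q_0\in K_0$, $\Pi(\dot X^{K_0})$ holds, so for some $n$ the span of $\dot X^{K_0}/n$ meets $A_0$ only in $0$. This span has finite codimension in $\langle\dot X^{K_0}\rangle$, so $A_0\cap\langle\dot X^{K_0}\rangle$ is finite-dimensional. That contradicts what $q_0\in K_0$ forces.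

Maximality was applied only to the block subspace $\langle X\rangle$, and the block structure of the members of $\mathcal A$ was never used. So the argument covers mad families of block subspaces and of arbitrary infinite-dimensional subspaces alike. $\blacksquare$
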